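# The refined spin condition and flatness of ramified unitary local models

The setup of this talk follows Pappas–Rapoport and Smithling. The question is a conjecture in Brian Smithling, "On the moduli description of local models for ramified unitary groups", arXiv:1405.1079 (2014). One writes down a projective scheme over a discrete valuation ring by explicit linear-algebra conditions and asks whether it is flat. We start with a signature in which the answer is yes for a very short reason, and then see what that reason becomes in general.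

## 1. Signature $(n,0)$: a moduli problem with exactly one solution

### Lattices and forms

Let $F_0$ be a finite extension of $\mathbb Q_p$ with $p$ odd, and let $F/F_0$ be a ramified quadratic extension with uniformizers $\pi\in F$ and $\pi_0=\pi^2\in F_0$. Write $a\mapsto\bar a$ for the nontrivial automorphism, so $\bar\pi=-\pi$. Let $k$ be the residue field of $F$, which is also that of $F_0$. Let $n\ge 2$, $m=\lfloor n/2\rfloor$, and $c^*=n+1-c$ for $1\le c\le n$. On $V=F^n$ with standard basis $e_1,\dots,e_n$ put $\phi(ae_i,be_{n+1-j})=\bar a b\,\delta_{ij}$ and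
$$\langle x,y\rangle=\tfrac12\operatorname{Tr}_{F/F_0}(\pi^{-1}\phi(x,y)),\qquad (x,y)=\tfrac12\operatorname{Tr}_{F/F_0}(\phi(x,y)).$$
The first form is alternating over $F_0$; the second is symmetric and nondegenerate over $F_0$. Write $\Pi$ for multiplication by $\pi$ on $V$. From $\bar\pi=-\pi$ one reads off
$$\langle\Pi x,y\rangle=-(x,y),\quad \langle x,\Pi y\rangle=(x,y),\quad (\Pi x,y)=-(x,\Pi y),\quad \langle\Pi x,\Pi^{-1}y\rangle=-\langle x,y\rangle. \tag{1}$$
For $0\le i\le n$ let $\Lambda_i=\operatorname{span}_{\mathcal O_F}\{\pi^{-1}e_1,\dots,\pi^{-1}e_i,e_{i+1},\dots,e_n\}$, and put $\Lambda_{\ell n+i}=\pi^{-\ell}\Lambda_i$ for $\ell\in\mathbb Z$. The form $\langle\,,\rangle$ identifies $\Lambda_{-j}$ with the $\mathcal O_{F_0}$-dual of $\Lambda_j$.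

For example, if $n=2$, the chain is $\Lambda_0=\langle e_1,e_2\rangle\subset\Lambda_1=\langle\pi^{-1}e_1,e_2\rangle\subset\Lambda_2=\pi^{-1}\Lambda_0$, and the dual of $\Lambda_1$ is $\Lambda_{-1}=\pi\Lambda_1=\langle e_1,\pi e_2\rangle$.

### The naive local model

Fix a signature $(r,s)$ with $r+s=n$. Let $E=F$ if $r\ne s$ and $E=F_0$ if $r=s$; when $r\ne s$ write $\pi$ also for its image in $\mathcal O_E$. Let $I\subset\{0,\dots,m\}$ be nonempty with

(*) if $n$ is even and $m-1\in I$, then $m\in I$.

**Definition (naive local model).** $M_I^{\mathrm{naive}}$ is the functor on $\mathcal O_E$-schemes $S$ whose points are families $(\mathcal F_j)_{j\in\pm I+n\mathbb Z}$ of $\mathcal O_F\otimes_{\mathcal O_{F_0}}\mathcal O_S$-submodules $\mathcal F_j\subset\Lambda_j\otimes_{\mathcal O_{F_0}}\mathcal O_S$, each Zariski-locally an $\mathcal O_S$-direct summand of rank $n$, such that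

- (i) for $j<j'$ the map induced by $\Lambda_j\subset\Lambda_{j'}$ carries $\mathcal F_j$ into $\mathcal F_{j'}$;
- (ii) the isomorphism $\pi:\Lambda_j\to\Lambda_{j-n}$ identifies $\mathcal F_j$ with $\mathcal F_{j-n}$;
- (iii) $\mathcal F_{-j}=\mathcal F_j^\perp$ under the perfect pairing $(\Lambda_{-j}\otimes\mathcal O_S)\times(\Lambda_j\otimes\mathcal O_S)\to\mathcal O_S$ induced by $\langle\,,\rangle$;
- (iv) (Kottwitz condition) $\operatorname{char}(\pi\mid\mathcal F_j)=(T+\pi)^r(T-\pi)^s$, read as $(T^2-\pi_0)^r$ when $r=s$.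

It is represented by a projective $\mathcal O_E$-scheme. Let $M_I^{\mathrm{loc}}$ be the scheme-theoretic closure of its generic fiber in $M_I^{\mathrm{naive}}$.

### The refined spin condition

Put $V_F=V\otimes_{F_0}F$, and on it write $\Pi=\pi\otimes 1$, $\varpi=1\otimes\pi$. Let $V_\pm\subset V_F$ be the $n$-dimensional subspace on which $\Pi=\pm\varpi$. Since $\Pi$ is skew-adjoint for $(\,,)$, both $V_-$ and $V_+$ are Lagrangian. Let $W=\bigwedge^n_{F_0}V$ and $W_F=W\otimes_{F_0}F=\bigwedge^n_FV_F$, with the symmetric form $(x_1\wedge\dots\wedge x_n,y_1\wedge\dots\wedge y_n)=\det((x_i,y_l))$. Let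
$$\omega=\lambda\, e_1\wedge\dots\wedge e_n\wedge\pi e_1\wedge\dots\wedge\pi e_n,\qquad \lambda\in\{\pi^{-n},-\pi^{-n}\},$$
where $\pi e_c$ means $\Pi e_c$ and $\lambda$ is a scalar in $F$. The Hodge star $*:W_F\to W_F$ is defined by $a\wedge b=(*a,b)\,\omega$ for all $a,b$. For either $\lambda$ one has $*^2=1$, and the line $\bigwedge^nV_-$ is an eigenline. The sign of $\lambda$ is chosen so that $*=+1$ on $\bigwedge^nV_-$. When $n$ is even, $\lambda\in F_0$ and $*$ is defined over $F_0$.

Let us see the sign for $n=2$. Put $f_c=\Pi e_c-\varpi e_c\in V_-$ and $g_c=\Pi e_c+\varpi e_c\in V_+$. A direct computation gives $(f_1,g_2)=(f_2,g_1)=-2\pi_0$ and $(f_1,g_1)=(f_2,g_2)=0$, so $(f_1\wedge f_2,g_1\wedge g_2)=-4\pi_0^2$. On the other side, $f_c\wedge g_c=2\varpi\,\Pi e_c\wedge e_c$, so $f_1f_2g_1g_2=-f_1g_1f_2g_2=-4\pi_0\,\Pi e_1\,e_1\,\Pi e_2\,e_2=4\pi_0\,e_1e_2\,\Pi e_1\,\Pi e_2=4\pi_0\lambda^{-1}\omega$. All other basis vectors $b$ give $0$ in both $f_1f_2\wedge b$ and $(f_1f_2,b)$. Hence $*(f_1f_2)=-(\pi_0\lambda)^{-1}f_1f_2$,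 and the correct choice is $\lambda=-\pi^{-2}$.

**Definition (refined spin condition).** Let $W_{\pm1}$ be the $\pm1$-eigenspaces of $*$, let $W^{r,s}=\bigwedge^rV_-\otimes\bigwedge^sV_+\subset W_F$, and $W^{r,s}_{\pm1}=W^{r,s}\cap W_{\pm1}$. When $r=s$ these are $\operatorname{Gal}(F/F_0)$-stable and are regarded as subspaces of $W$; so in all cases they are subspaces of $W\otimes_{F_0}E$. Put
$$L_j=W^{r,s}_{(-1)^s}\cap\big(\textstyle\bigwedge^n_{\mathcal O_{F_0}}\Lambda_j\otimes_{\mathcal O_{F_0}}\mathcal O_E\big).$$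
$M_I\subset M_I^{\mathrm{naive}}$ is the closed subscheme of points such that for every $j$ the line $\bigwedge^n\mathcal F_j$ is contained in the image of $L_j\otimes_{\mathcal O_E}\mathcal O_S\to\bigwedge^n(\Lambda_j\otimes\mathcal O_S)$. One has closed immersions $M_I^{\mathrm{loc}}\subset M_I\subset M_I^{\mathrm{naive}}$ that are equalities on generic fibers.

Each $L_j$ is a subspace intersected with a lattice, so it is saturated, hence a direct summand of the lattice.

### The case $(n,0)$

**Proposition 1.** For $(r,s)=(n,0)$ and every $I$, $M_I=\operatorname{Spec}\mathcal O_E$. In particular $M_I$ is flat.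

*Proof.* Here $E=F$, and $W^{n,0}=\bigwedge^nV_-$ is a single line on which $*=+1=(-1)^0$. So $W^{n,0}_{(-1)^0}$ is that line, and $L_j$ is a rank-one direct summand of $\bigwedge^n\Lambda_j\otimes\mathcal O_E$. For an $S$-point of $M_I$, the line subbundle $\bigwedge^n\mathcal F_j$ is contained in the line subbundle $L_j\otimes\mathcal O_S$. Locally a generator of the first is $a$ times a generator of the second; both are unimodular, so $a$ is a unit and the two coincide. A direct summand $\mathcal F$ of rank $n$ is recovered from $\bigwedge^n\mathcal F=\langle v\rangle$ as $\{x: x\wedge v=0\}$. Thus $M_I(S)$ has at most one element.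

The generic fiber of $M_I$ is that of $M_I^{\mathrm{naive}}$ and contains the $F$-point $\mathcal F_j=V_-$ for all $j$: it is $\Pi$-stable, Lagrangian, and $\operatorname{char}(\Pi\mid V_-)=(T+\varpi)^n$. As $M_I$ is projective, this point extends to a point of $M_I(\mathcal O_F)$ by the valuative criterion. Pulling it back, every $M_I(S)$ has exactly one element. $\square$

The spin condition does real work here. Take $n=2$, $(r,s)=(2,0)$, $I=\{1\}$, and write $y_1=\Pi^{-1}e_1$, $x_1=e_1$, $y_2=e_2$, $x_2=\Pi e_2$ for the basis of $\Lambda_1$. Over $k$ we have $\Pi y_c=x_c$, $\Pi x_c=0$. The subspace $\mathcal F=\langle x_1,y_1\rangle$ is $\Pi$-stable, its characteristic polynomial is $T^2$, and $(x_1,y_1)=(e_1,\Pi^{-1}e_1)=0$ since $1\neq 1^*$. So, with $\mathcal F_1=\mathcal F$ and $\mathcal F_{1-2\ell}=\Pi^\ell\mathcal F_1$, it is a point of $M_I^{\mathrm{naive}}(k)$: by (1), condition (iii) says that $\mathcal F$ is its own orthogonal for $(\,,)$ on $\Lambda_1$. Likewise $\langle x_1,x_2\rangle$ is a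 point. But $M_I^{\mathrm{loc}}$ is the closure of one $F$-point and has one point in its special fiber. So $M_I^{\mathrm{naive}}$ is not flat, and the spin condition removes $\langle x_1,y_1\rangle$.

### What changes when $s>0$

The proof used that the spin subspace $W^{r,s}_{(-1)^s}$ is spanned by lines $\bigwedge^n\mathcal F$ coming from the generic fiber, and that there is only one such line. For $s>0$ the generic fiber is a Grassmannian. Two questions arise: does the spin subspace still contain only what the generic lines span, and if not, is $M_I$ still flat?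

**Question (Conjecture).** Prove or disprove: for any signature and nonempty $I$ satisfying (*), $M_I$ is flat over $\operatorname{Spec}\mathcal O_E$, in other words $M_I=M_I^{\mathrm{loc}}$.

The conjecture is false. It already fails for $n=8$, $(r,s)=(6,2)$, $I=\{4\}$, for every $F/F_0$ with $p$ odd.

**Theorem A.** Let $n=8$, $(r,s)=(6,2)$, $I=\{4\}$ (so $m=4\in I$ and (*) holds). Then $M_I\ne M_I^{\mathrm{loc}}$, i.e. $M_I$ is not flat over $\mathcal O_E$.

**Theorem B.** Let $t=\min(r,s)\ge 2$, $h=\lfloor t/2\rfloor+1$ and $i=\max I$. Assume $i\ge 2h$; if moreover $n=2i$ and $t$ is odd, assume $i\ge 2h+1$. Then $M_I$ is not flat over $\mathcal O_E$.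

**Theorem C.** Let $n=2m\ge 4$, $(r,s)=(n-2,2)$, $I=\{m\}$.

1. $M_I$ is flat if and only if $n\le 6$.
2. Let $\mathbb S\subset W\otimes_{F_0}E$ be the subspace such that $\mathbb S\otimes_EF$ is spanned by the lines $\bigwedge^n\mathcal F$, with $\mathcal F$ running over the $F$-points of the generic fiber. Put $L'_m=\mathbb S\cap(\bigwedge^n\Lambda_m\otimes\mathcal O_E)$, and let $M'\subset M_I$ be the closed subscheme where $\bigwedge^n\mathcal F_m$ lies in the image of $L'_m\otimes\mathcal O_S$. Then $M'=M_I^{\mathrm{loc}}$ for all $m\ge 2$.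

## 2. Bases, base change, and the generic fiber

*Flatness.* A scheme over a discrete valuation ring is flat exactly when its structure sheaf has no torsion, i.e. when it is the closure of its generic fiber. Since $M_I$ and $M_I^{\mathrm{naive}}$ share their generic fiber, $M_I$ is flat if and only if $M_I=M_I^{\mathrm{loc}}$.

*Base change.* Scheme-theoretic closure, and intersections of a subspace with a lattice, commute with flat base change, and $\mathcal O_E\to\mathcal O_F$ is faithfully flat. So we replace $\mathcal O_E$ by $\mathcal O_F$ everywhere, with $L_j=W^{r,s}_{(-1)^s}\cap(\bigwedge^n\Lambda_j\otimes\mathcal O_F)$. This matters only for $r=s$.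

*Bases of $V_F$.* Put $f_c=\Pi e_c-\varpi e_c\in V_-$ and $g_c=\Pi e_c+\varpi e_c\in V_+$. Since $(e_a,e_{a^*})=1$, $(\Pi e_a,\Pi e_{a^*})=-\pi_0$ and $(e_a,\Pi e_b)=0$,
$$(f_a,g_b)=\kappa\,\delta_{b,a^*},\qquad \kappa=-2\pi_0,\qquad (f_a,f_b)=(g_a,g_b)=0. \tag{2}$$

*Bases of $\Lambda_j$, $0\le j\le n$.* Put $\tilde e_c=\Pi^{-1}e_c$ if $c\le j$, $\tilde e_c=e_c$ if $c>j$, and $y_c=\tilde e_c$, $x_c=\Pi\tilde e_c$. These form a basis of $\Lambda_j$; the dependence on $j$ is suppressed. Put $\tilde f_c=x_c-\varpi y_c$ and $\tilde g_c=x_c+\varpi y_c$. If $c\le j$, then $f_c=\Pi\tilde f_c=-\varpi\tilde f_c$ and $g_c=\Pi\tilde g_c=\varpi\tilde g_c$. Hence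
$$f_c=d_c\tilde f_c,\quad g_c=d'_c\tilde g_c,\quad (d_c,d'_c)=\begin{cases}(-\varpi,\varpi)& c\le j\\(1,1)&c>j\end{cases},\qquad \tilde f_c\wedge\tilde g_c=2\varpi\,x_c\wedge y_c. \tag{3}$$
Modulo $\varpi$, $\tilde f_c\equiv\tilde g_c\equiv x_c$. Wedge signs are often omitted below. Note $\Pi y_c=x_c$ and $\Pi x_c=\pi_0y_c$, so $\Pi x_c=0$ over a $k$-algebra.

*Only $j\in I\cup(n-I)$ matters for the spin condition.* The map $\bigwedge^n\Pi$ carries $\bigwedge^n\Lambda_j$ onto $\bigwedge^n\Lambda_{j-n}$ and acts on $W^{r,s}$ by the nonzero scalar $(-\varpi)^r\varpi^s$. So it preserves the subspace $W^{r,s}_{(-1)^s}$ and carries $L_j$ onto $L_{j-n}$. By (ii) the condition at $j$ is equivalent to the condition at $j-n$.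

*Generic fiber.* For an $F$-algebra $A$ all $\Lambda_j\otimes A$ equal $V\otimes_{F_0}A$, and by (i) all $\mathcal F_j$ coincide with one $\mathcal F$, since direct summands of equal rank that are nested are equal. It is $\Pi$-stable, so $\mathcal F=\mathcal F_-\oplus\mathcal F_+$ with $\mathcal F_\pm\subset V_{\pm,A}$, of ranks $r$ for $-$ and $s$ for $+$ by (iv). It is Lagrangian for $\langle\,,\rangle$, hence for $(\,,)$ because $(x,y)=\langle x,\Pi y\rangle$. Therefore $\mathcal F_-\subset\mathcal F_+^\perp\cap V_{-,A}$, and both have rank $n-s=r$, so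
$$\mathcal F_-=\mathcal F_+^\perp\cap V_{-,A}. \tag{4}$$
Conversely any $\mathcal F_+\in\mathrm{Gr}(s,V_+)$ gives a point by (4). So the generic fiber is $\mathrm{Gr}(s,V_+)$; it is smooth and irreducible, and its $F$-points are dense.

*The case $n=2m$, $I=\{m\}$.* The index set is $m+n\mathbb Z$, and by (ii) a point is a single $\mathcal F=\mathcal F_m\subset\Lambda_m\otimes R$. After identifying the lattices by powers of $\Pi$, the inclusions in (i) become powers of $\Pi$, so (i) follows from $\Pi$-stability. By the last identity in (1), (iii) need only be checked at $j=m$. There $\Lambda_{-m}=\Pi\Lambda_m$ and $\langle\Pi x,y\rangle=-(x,y)$, so $(\,,)$ is perfect on $\Lambda_m$ and (iii) says $\mathcal F=\mathcal F^\perp$ for $(\,,)$. In the basis,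
$$(x_c,y_d)=\mathrm{sgn}_c\,\delta_{d,c^*},\quad (x_c,x_d)=(y_c,y_d)=0,\qquad \mathrm{sgn}_c=\begin{cases}1&c\le m\\-1&c>m.\end{cases} \tag{5}$$
Indeed for $c\le m$ we pair $e_c$ with $e_{c^*}$, for $c>m$ we have $(\Pi e_c,\Pi^{-1}e_{c^*})=-1$, and the remaining products are of the type $(e_a,\Pi^{\pm1}e_b)=0$. If $\mathcal F$ has a basis $v_b=x_b+\sum_aX_{ab}y_a$, then
$$(v_b,v_d)=\mathrm{sgn}_b\,X_{b^*d}+\mathrm{sgn}_d\,X_{d^*b}. \tag{6}$$

## 3. The spin subspace as symmetric tensors

For $v\in V_F$ let $\iota_v$ be the antiderivation of $\bigwedge^\bullet V_F$ with $\iota_v(u)=(v,u)$. Expanding a determinant along the row of $v$ gives $(\iota_vc,b)=(c,v\wedge b)$. The $\iota_v$ anticommute and have square $0$, so for $y=y_1\wedge\dots\wedge y_s$ the operator $\iota_y=\iota_{y_1}\cdots\iota_{y_s}$ is well defined. Put $\theta=f_1\wedge\dots\wedge f_n$ and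
$$\Phi:\textstyle\bigwedge^sV_+\otimes\bigwedge^sV_+\to W^{r,s},\qquad \Phi(y\otimes z)=\iota_y\theta\wedge z. \tag{7}$$
By (2), $\iota_{g_S}\theta$ is a nonzero multiple of $f_{[n]\setminus S^*}$ for $|S|=s$, so $\Phi$ is an isomorphism.

**Lemma 2.** $*\Phi(y\otimes z)=(-1)^s\Phi(z\otimes y)$. Hence $W^{r,s}_{(-1)^s}=\Phi(\text{swap-invariant tensors})$.

*Proof.* We first show that $*$ and the swap agree up to a constant, then find the constant. Extend $*$ to $\bigwedge^l\to\bigwedge^{2n-l}$ for all $l$ by $a\wedge b=(*a,b)\omega$.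

**Step 1.** This step shows how $*$ turns wedge products into contractions. From $(*(a\wedge v),b)\omega=a\wedge v\wedge b=(*a,v\wedge b)\omega=(\iota_v{*a},b)\omega$ we get $*(a\wedge v)=\iota_v{*a}$.

**Step 2.** We need the reverse rule, and for it that $**$ is a nonzero scalar on each $\bigwedge^l$. Let $(u_q)$ be an orthogonal basis of $V_F$, $q_T=(u_T,u_T)$, and $u_{[2n]}=c_0\omega$. Let $T^c$ denote the complement and $\epsilon$ the shuffle sign. Then $u_T\wedge u_{T^c}=\epsilon(T,T^c)c_0\omega$, so $*u_T=c_0\,\epsilon(T,T^c)\,q_{T^c}^{-1}u_{T^c}$, and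
$$**u_T=c_0^2\,\epsilon(T,T^c)\epsilon(T^c,T)\,q_{T}^{-1}q_{T^c}^{-1}u_T=c_0^2(-1)^{l(2n-l)}q_{[2n]}^{-1}u_T .$$
Given $c$, write $c=*a$ with $a=\mathrm{const}\cdot{*c}$. Then $*\iota_vc=*\iota_v{*a}=**(a\wedge v)=\mathrm{const}\cdot(*c)\wedge v$, with a nonzero constant depending only on $n$ and $\deg c$.

**Step 3.** We compute $*\Phi(y\otimes z)$ up to a constant. Since $*\theta=\theta$, iterating Step 2 gives $*(\iota_y\theta)=\mathrm{const}\cdot\theta\wedge y$. By Step 1, $*(\iota_y\theta\wedge z)=\mathrm{const}\cdot\iota_z(\theta\wedge y)=\mu\,(\iota_z\theta)\wedge y$, because $(z_a,y_b)=0$. So $*\Phi(y\otimes z)=\mu\,\Phi(z\otimes y)$ with $\mu$ depending only on $n,s$.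

**Step 4.** We determine $\mu$ on one tensor. For an isometry $g$ of $V_F$, $ga\wedge gb=\det(g)(*a,b)\omega=\det(g)(g{*a},gb)\omega$, so
$$*(ga)=\det(g)\,g({*a}). \tag{8}$$
Let $q_1,\dots,q_n$ be a basis of $V_+$, $p_1,\dots,p_n$ the dual basis of $V_-$, and $y=q_1\wedge\dots\wedge q_s$. Then $\Phi(y\otimes y)$ spans $\bigwedge^n\mathcal L$ with $\mathcal L=\langle q_1,\dots,q_s,p_{s+1},\dots,p_n\rangle$. The isometry exchanging $p_a$ and $q_a$ for $a\le s$ has determinant $(-1)^s$ and maps $V_-$ to $\mathcal L$. Since $*=+1$ on $\bigwedge^nV_-$, (8) gives $*=(-1)^s$ on $\bigwedge^n\mathcal L$. So $\mu=(-1)^s$. $\square$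

For $n=2$, $s=1$ the lemma says that $W^{1,1}_{-1}$ is spanned by $\Phi(g_1\otimes g_1)=-\kappa f_1g_1$, $\Phi(g_2\otimes g_2)=\kappa f_2g_2$ and $\Phi(g_1\otimes g_2+g_2\otimes g_1)=-\kappa(f_1g_2+g_1f_2)$.

*The generic lines.* Let $\mathcal F$ be a point of the generic fiber over a field and $y=y_1\wedge\dots\wedge y_s$ with $y_1,\dots,y_s$ a basis of $\mathcal F_+$. By (4) and the computation in Step 4, $\bigwedge^n\mathcal F$ is spanned by $\Phi(y\otimes y)$. So the analogue of Proposition 1 begins with the question: do the tensors $y\otimes y$, $y$ decomposable, span all symmetric tensors?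

For $s=1$ they do, because every $y\in V_+$ is decomposable and squares span $\mathrm{Sym}^2V_+$. For $s=2$ they do not, once $n\ge 4$: every $y\otimes y$ with $y=y_1\wedge y_2$ satisfies $y\wedge y=0$, so the generic lines lie in
$$\ker\big(\mathrm{Sym}^2\textstyle\bigwedge^2V_+\to\bigwedge^4V_+\big), \tag{9}$$
a proper subspace, since the map is onto $\bigwedge^4V_+\neq0$.

So the plan "the spin space is the span of the generic lines, hence the spin condition contains all linear equations of $M_I^{\mathrm{loc}}$" stops at $s=2$. This is not yet a disproof. The naive conditions contribute nonlinear equations that could make up for the missing linear ones. We look at $s=2$ in coordinates to see whether they do.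

## 4. Signature $(2m-2,2)$ at $\Lambda_m$: what the naive equations say about Pfaffians

In this section $n=2m\ge4$, $(r,s)=(n-2,2)$, $I=\{m\}$. We base change to $\breve{\mathcal O}$, the completion of the maximal unramified extension of $\mathcal O_F$, which is faithfully flat. Its residue field is $\bar k$ and its fraction field $\breve F$.

### Pfaffians

For an alternating matrix $C$ indexed by an ordered set $K$ with $2h$ elements, $\mathrm{Pf}(C)$ is the integer polynomial in its entries with $\big(\sum_{a<c}C_{ac}\xi_a\xi_c\big)^h=h!\,\mathrm{Pf}(C)\,\xi_K$ in the exterior algebra on symbols $\xi_a$. For $K=\{1,2,3,4\}$ it is $C_{12}C_{34}-C_{13}C_{24}+C_{14}C_{23}$. We recall the following.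

- $\mathrm{Pf}(C)^2=\det C$. So over a field, if $\operatorname{rk}C<2h$ then $\mathrm{Pf}(C)=0$. Alternating matrices have even rank.
- Expansion along a row: $\mathrm{Pf}(C)=\sum_b\pm C_{ab}\mathrm{Pf}(C^{\hat a\hat b})$, with rows and columns $a,b$ deleted. Hence Pfaffians of size $2\nu\ge4$ lie in the ideal generated by the $4\times4$ Pfaffians. There is also a Pfaffian adjugate $C^\#$ with zero diagonal and off-diagonal entries $\pm\mathrm{Pf}(C^{\hat a\hat b})$, such that $CC^\#=\mathrm{Pf}(C)$: the diagonal entries are row expansions, and the off-diagonal ones expand a Pfaffian with a repeated index.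
- $\mathrm{Pf}(A+C)=\sum_S\pm\mathrm{Pf}(A_S)\,\mathrm{Pf}(C_{K\setminus S})$ over subsets $S$ of even size.

### The chart

Let $\mathcal U\subset M_I^{\mathrm{naive}}$ be the open set where the coefficient of $x_1\wedge\dots\wedge x_n$ in $\bigwedge^n\mathcal F$ is invertible. There $\mathcal F=\langle v_b=x_b+\sum_aX_{ab}y_a\rangle$ for unique regular functions $X_{ab}$. Let $\mathbb J_{b,b^*}=\mathrm{sgn}_b$, other entries $0$; it is skew of determinant $1$, and $\mathbb J^{-1}=-\mathbb J$.

*Isotropy.* $(\mathbb JX)_{bd}=\mathrm{sgn}_bX_{b^*d}$, so by (6) isotropy says $\mathbb JX$ is alternating. Isotropic of rank $n$ inside the perfect form of rank $2n$ gives $\mathcal F=\mathcal F^\perp$.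

*$\Pi$-stability.* $\Pi v_b=\pi_0y_b+\sum_aX_{ab}x_a$. Its $x$-coordinates show that it lies in $\mathcal F$ only if it equals $\sum_aX_{ab}v_a$. Comparing $y$-coordinates, this says $X^2=\pi_0$, and then $\Pi\mid\mathcal F$ has matrix $X$.

*Kottwitz.* $\operatorname{char}(X)=(T+\varpi)^{n-2}(T-\varpi)^2$.

Put $Y=X+\varpi$ and $B=\mathbb JY$. Then $Y^2=X^2+2\varpi X+\varpi^2=2\varpi Y$, and the equations of $M_I^{\mathrm{naive}}\cap\mathcal U$ are
$$B\text{ alternating},\qquad Y=\mathbb J^{-1}B,\qquad Y^2=2\varpi Y,\qquad \operatorname{char}(Y)=T^{n-2}(T-2\varpi)^2. \tag{10}$$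
On the generic fiber (10) makes $Y$ diagonalizable with eigenvalue $2\varpi$ of multiplicity $2$, so $B$ has rank $2$ and its $4\times4$ Pfaffians vanish. So the candidate for $M_I^{\mathrm{loc}}\cap\mathcal U$ is
$$Z=\operatorname{Spec}\breve{\mathcal O}[B]/\big(4\times4\text{ Pfaffians of }B,\ \operatorname{tr}Y-4\varpi\big). \tag{11}$$

**Lemma 3 (Plücker algebra).** For every commutative ring $R$, $A_R=R[B_{ab}]_{a<b}/(B_{ab}B_{cd}-B_{ac}B_{bd}+B_{ad}B_{bc})_{a<b<c<d}$ is a free $R$-module, and it is a domain if $R$ is.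

*Proof.* View a monomial as a multigraph on $n$ points placed in order on a circle.

**Step 1.** We show that the noncrossing monomials span. The relation replaces a crossing pair $B_{ac}B_{bd}$ by $B_{ab}B_{cd}+B_{ad}B_{bc}$. In a convex quadrilateral each pair of opposite sides has total length less than the two diagonals, so each replacement strictly decreases the total Euclidean length of the edges. There are finitely many monomials of a given degree, so the process ends.

**Step 2.** We show that they are independent by a leading-term argument. The map $A_R\to R[s_1,\dots,s_n,t_1,\dots,t_n]$, $B_{ab}\mapsto s_at_b-s_bt_a$, respects the relations. In the lexicographic order with $s_1>\dots>s_n>t_1>\dots>t_n$, the image of $\prod B_{ab}$ (each $a<b$) has leading term $\prod s_at_b$ with coefficient $1$. This term records the number of left ends and of right ends at every vertex.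

These numbers determine a noncrossing multigraph. Let $b$ be the smallest vertex with a right end, and $a$ the largest vertex $<b$ with a left end. Suppose $ab$ is not an edge. Then an edge starting at $a$ ends at some $d>b$, and an edge ending at $b$ starts at some $a'<a$; since $a'<a<b<d$ these cross, a contradiction. So $ab$ is an edge; remove it and repeat.

Hence noncrossing monomials have distinct leading terms with coefficient $1$, so they are linearly independent over $R$. They form a basis, and $A_R$ embeds in $R[s,t]$. $\square$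

**Lemma 4.** $Z$ is flat over $\breve{\mathcal O}$ with nonempty generic fiber, and $Z=M_I^{\mathrm{loc}}\cap\mathcal U$.

*Proof.*

**Step 1.** We prove that $Z$ has no torsion. Put $A=A_{\breve{\mathcal O}}$. By Lemma 3 it is $\varpi$-torsion free and $A/\varpi=A_{\bar k}$ is a domain. The form $\ell=\operatorname{tr}(\mathbb J^{-1}B)=2\sum_{c\le m}B_{c,c^*}$ is nonzero in $A/\varpi$, since it has degree $1$ and $p$ is odd. Suppose $\varpi a=(\ell-4\varpi)a'$ in $A$. Then $\ell a'=0$ in $A/\varpi$, so $a'=\varpi a''$, and $a=(\ell-4\varpi)a''$. So $A/(\ell-4\varpi)$ is $\varpi$-torsion free. Its spectrum is $Z$. The special fiber of $Z$ contains $B=0$, so by flatness the generic fiber is nonempty.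

**Step 2.** We check that $Z$ satisfies the naive equations (10). Let $\mathbb G=\mathbb J^{-1}$, which is skew. The expression $B_{ab}B_{cd}-B_{ac}B_{bd}+B_{ad}B_{bc}$ is alternating in its four indices, so on $Z$ we have $B_{ab}B_{cd}=B_{ac}B_{bd}-B_{ad}B_{bc}$ for all $a,b,c,d$. Multiply by $\mathbb G_{bc}$ and sum over $b,c$. The left side gives $(B\mathbb GB)_{ad}$. The first term on the right gives $-(B\mathbb GB)_{ad}$, because $\mathbb G_{bc}=-\mathbb G_{cb}$. The second gives $-B_{ad}\sum\mathbb G_{bc}B_{bc}=\operatorname{tr}(\mathbb GB)B_{ad}$. So $2B\mathbb GB=\operatorname{tr}(\mathbb GB)B$, that is $Y^2=\frac12\operatorname{tr}(Y)Y=2\varpi Y$.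

For the characteristic polynomial put $\mathrm{pf}(T)=\mathrm{Pf}(T\mathbb J-B)/\mathrm{Pf}(\mathbb J)$. It is monic of degree $m$ and $\mathrm{pf}^2=\det(T-Y)=\operatorname{char}(Y)$. By the formula for the Pfaffian of a sum, its part of degree $\nu$ in $B$ is $T^{m-\nu}$ times a combination of $2\nu$-Pfaffians of $B$; for $\nu\ge2$ it vanishes on $Z$. Comparing coefficients of $T^{n-1}$ in $\mathrm{pf}^2=\operatorname{char}(Y)$, the part of degree $1$ is $-\frac12\operatorname{tr}(Y)T^{m-1}$. So on $Z$ we have $\mathrm{pf}(T)=T^{m-1}(T-2\varpi)$ and $\operatorname{char}(Y)=T^{n-2}(T-2\varpi)^2$. Thus $Z\subset M_I^{\mathrm{naive}}\cap\mathcal U$.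

**Step 3.** We compare generic fibers. We saw that the $4\times4$ Pfaffians vanish at all geometric points of the generic fiber of $M_I^{\mathrm{naive}}\cap\mathcal U$. That fiber is reduced, so they vanish on it; and $\operatorname{tr}Y=4\varpi$ by (10). So $Z$ and $M_I^{\mathrm{naive}}\cap\mathcal U$ have the same generic fiber, and $Z$, being flat, is its closure. $\square$

**Lemma 5.** If $m\le3$, then $M_I\cap\mathcal U=Z=M_I^{\mathrm{loc}}\cap\mathcal U$.

*Proof.* It suffices that (10) implies the vanishing of the $4\times4$ Pfaffians, for (10) also implies $\operatorname{tr}Y=4\varpi$, and then $Z=M_I^{\mathrm{loc}}\cap\mathcal U\subset M_I\cap\mathcal U\subset M_I^{\mathrm{naive}}\cap\mathcal U\subset Z$.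

Monic square roots are unique when $2$ is invertible: if $p_1^2=p_2^2$ with $p_1,p_2$ monic of the same degree, then $p_1+p_2$ has the unit $2$ as leading coefficient, so it is not a zero divisor and $p_1=p_2$. Both $\mathrm{pf}(T)$ and $T^{m-1}(T-2\varpi)$ are monic square roots of $\operatorname{char}(Y)$. So $\mathrm{pf}(T)=T^{m-1}(T-2\varpi)$.

For $m=2$ the constant term gives $\mathrm{Pf}(B)=0$, and this is the only $4\times4$ Pfaffian.

For $m=3$ put $C=T\mathbb J-B=\mathbb J(T-Y)$ and $Q(T)=\mathrm{Pf}(\mathbb J)^{-1}C^\#\mathbb J$. From $CC^\#=\mathrm{Pf}(C)$ we get $(T-Y)Q(T)=\mathrm{pf}(T)=T^3-2\varpi T^2$. As $T-Y$ is monic in $T$, it is left-cancellable, so $Q$ is the only matrix polynomial with this property. But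
$$(T-Y)\big(T^2+(Y-2\varpi)T\big)=T^3-2\varpi T^2-(Y^2-2\varpi Y)T=T^3-2\varpi T^2 .$$
So $Q(T)=T^2+(Y-2\varpi)T$ and $Q(0)=0$. Since $Q(0)=\mathrm{Pf}(\mathbb J)^{-1}(-B)^\#\mathbb J$, and the entries of $(-B)^\#$ are up to sign the $4\times4$ Pfaffians of $B$, these all vanish. $\square$

### Where this stops

For $m\ge4$ the same cofactor argument gives $Q(T)=T^{m-1}+(Y-2\varpi)T^{m-2}$, hence the vanishing of the Pfaffians of size $2m-2$. These have size $4$ only for $m=3$. And the smaller Pfaffians really survive. Over a $k$-algebra $R$, let $D$ be any alternating matrix indexed by $\{m+1,\dots,n\}$, set $X_{a,b^*}=D_{ab}$ for $a,b>m$, and let all other entries of $X$ be $0$. Then $(\mathbb JX)_{cd}=D_{c^*d^*}$ for $c,d\le m$ and $0$ otherwise, so it is alternating; $X^2=0$ because rows are $>m$ and columns $\le m$; and $\operatorname{char}(X)=T^n$. So (10) holds, where now $Y=X$ because $\varpi=0$ in $R$. Its $4\times4$ Pfaffians include those of $D$, which for $m\ge4$ need not vanish.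

So for $m=4$ everything depends on whether the spin condition excludes such points. We must find out which reductions lie in the image of $L_j\otimes k$. Here is the idea. The extra relation (9) is violated by tensors that are "antisymmetric times antisymmetric". For vectors $a,b,c,d\in V_+$ the tensor
$$ac\otimes bd-ad\otimes bc-bc\otimes ad+bd\otimes ac\ \in\textstyle\bigwedge^2V_+\otimes\bigwedge^2V_+ ,$$
the product of $a\otimes b-b\otimes a$ and $c\otimes d-d\otimes c$, is swap-invariant, because two signs $-1$ multiply to $+1$. Its image in $\bigwedge^4V_+$ is $acbd-adbc-bcad+bdac=-4\,abcd$. We therefore split the index set into two blocks, produce swap-antisymmetric integral vectors in each block, and multiply. The matrix $D$ should have one antisymmetric pair of entries in each block.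

## 5. Blocks and good vectors

Let $[n]=\bigsqcup_aN_a$ with each $N_a$ stable under $c\mapsto c^*$, and $n_a=|N_a|$. Let $V^{(a)}$, $\Lambda^{(a)}_j$ be spanned by the basis vectors with index in $N_a$, and let $\theta_a=\bigwedge_{c\in N_a}f_c$. For $0\le s_a\le n_a$ put
$$\Phi_a(y\otimes z)=\iota_y\theta_a\wedge z\quad\text{on }\textstyle\bigwedge^{s_a}V_+^{(a)}\otimes\bigwedge^{s_a}V_+^{(a)} .$$
It is injective for the same reason as $\Phi$. Let $\tau$ be the involution of its image induced by the swap.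

**Definition (good vector).** Fix $j$. A vector $\bar v\in\bigwedge^{n_a}\Lambda_j^{(a)}\otimes k$ is $(s_a,\varepsilon)$-good, $\varepsilon=\pm$, if it is the reduction modulo $\varpi$ of some $w\in\bigwedge^{n_a}\Lambda_j^{(a)}\otimes\mathcal O_F$ in the image of $\Phi_a$ (for this $s_a$) with $\tau w=\varepsilon w$. For fixed $(s_a,\varepsilon)$ these vectors form a $k$-subspace. The same definition applies to any $*$-stable subset of $[n]$.

For instance, if $c\ne c^*$ and $N=\{c,c^*\}$, then $x_cx_{c^*}$ is $(0,+)$-good: it is the reduction of $\tilde f_c\tilde f_{c^*}$, a multiple of $\Phi_a(1\otimes1)=f_cf_{c^*}$.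

**Lemma 6.** If $\bar v_a$ is $(s_a,\varepsilon_a)$-good for the block $N_a$, then $\bigwedge_a\bar v_a$ is $(\sum s_a,\prod\varepsilon_a)$-good for $\bigsqcup N_a$. If the blocks exhaust $[n]$, $\sum s_a=s$ and $\prod\varepsilon_a=+$, then $\bigwedge_a\bar v_a$ lies in the image of $L_j\otimes k$.

*Proof.* The contraction $\iota_v$ with $v\in V^{(a)}$ kills $\bigwedge^{\ge1}V^{(b)}$ for $b\neq a$. For two blocks, $\iota_{y_1}\iota_{y_2}(\theta_1\wedge\theta_2)=(-1)^{n_1s_2}\iota_{y_1}\theta_1\wedge\iota_{y_2}\theta_2$, and moving $z_1$ past $\iota_{y_2}\theta_2$ costs $(-1)^{s_1(n_2-s_2)}$. Inductively, and since $\theta=\pm\theta_1\wedge\theta_2\wedge\cdots$, the map $\Phi$ for the union satisfies $\Phi\big((\bigwedge y_a)\otimes(\bigwedge z_a)\big)=\pm\bigwedge_a\Phi_a(y_a\otimes z_a)$ with a sign depending only on the ordered partition and the $s_a$. That sign is the same after swapping all $y_a$ and $z_a$. So a wedge of block eigenvectors is an eigenvector for the product of the eigenvalues. Wedges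 of integral vectors are integral and reduce to wedges of the reductions. The last claim is Lemma 2. $\square$

For a pair $\{c,c^*\}$ with $c<c^*$, call it split for $j$ if $c\le j<c^*$, and nonsplit otherwise.

**Lemma 7.** Fix $0\le j\le n$.

(a) If $c=c^*$, then $x_c$ is $(0,+)$- and $(1,+)$-good.

(b) For a pair, $x_cx_{c^*}$ is $(0,+)$- and $(2,+)$-good; it is $(1,-)$-good if split and $(1,+)$-good if nonsplit. Also $x_cy_c$ is $(1,+)$-good.

(c) Let $N=\{c_1,c_2,u_1,u_2\}$ with $u_a=c_a^*$ and $c_1<c_2<u_2<u_1$. Put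
$$v_0=x_{c_1}x_{c_2}x_{u_1}x_{u_2},\qquad \bar A=x_{c_2}x_{u_1}x_{u_2}y_{u_2},\qquad \bar B=x_{c_1}x_{u_1}y_{u_1}x_{u_2}.$$

- full, $c_1,c_2\le j<u_1,u_2$: $v_0$ and $\bar B-\bar A$ are both $(1,-)$-good and both $(2,+)$-good.
- partial, $c_1\le j<c_2,u_1,u_2$: $v_0$ and $\bar A$ are $(1,\pm)$- and $(2,\pm)$-good, for each sign.
- partial′, $c_1,c_2,u_2\le j<u_1$: $v_0$ and $\bar B$ are $(1,\pm)$- and $(2,\pm)$-good, for each sign.
- zero, both pairs nonsplit: $v_0$ is $(1,+)$- and $(2,+)$-good.

*Proof.*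

**Step 1.** Part (a): the space is one-dimensional for each $s_a$. $\Phi_a(1\otimes1)=f_c$ and $\Phi_a(g_c\otimes g_c)=\kappa g_c$ are swap-fixed; rescale to $\tilde f_c$, $\tilde g_c$ by (3). Both reduce to $x_c$.

**Step 2.** Part (b): we compute $\tau$ on a pair. Take $\theta_a=f_cf_{c^*}$. $\Phi_a(1\otimes1)=f_cf_{c^*}$ and $\Phi_a(g_cg_{c^*}\otimes g_cg_{c^*})\in F^\times g_cg_{c^*}$ are swap-fixed, and after rescaling they reduce to $x_cx_{c^*}$. This gives $(0,+)$ and $(2,+)$.

By (2), $\iota_{g_c}\theta_a=-\kappa f_c$ and $\iota_{g_{c^*}}\theta_a=\kappa f_{c^*}$. So $\Phi_a(g_c\otimes g_{c^*})=-\kappa f_cg_{c^*}$ and $\Phi_a(g_{c^*}\otimes g_c)=\kappa f_{c^*}g_c=-\kappa g_cf_{c^*}$. Hence $\tau(f_cg_{c^*})=g_cf_{c^*}$, and by (3)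
$$\tau(\tilde f_c\tilde g_{c^*})=\frac{d'_cd_{c^*}}{d_cd'_{c^*}}\,\tilde g_c\tilde f_{c^*}=\mp\,\tilde g_c\tilde f_{c^*},$$
with $-$ if split (the ratio is $\varpi/(-\varpi)$) and $+$ if nonsplit. Then $\frac12(\tilde f_c\tilde g_{c^*}+\tilde g_c\tilde f_{c^*})$ is integral, reduces to $x_cx_{c^*}$, and has $\tau$-eigenvalue $-$, respectively $+$.

Finally $\Phi_a(g_c\otimes g_c)=-\kappa f_cg_c$ is swap-fixed and is a nonzero multiple of $x_cy_c$.

**Step 3.** The statements on $v_0$ in (c): since $v_0=\pm(x_{c_1}x_{u_1})(x_{c_2}x_{u_2})$, they follow from (b) and Lemma 6. Full: $(1,-)(0,+)$ and $(2,+)(0,+)$. Partial and partial′, where the first pair is split and the second is not: $(1,-)(0,+)$, $(0,+)(1,+)$, $(2,+)(0,+)$, $(1,-)(1,+)$ give $(1,-),(1,+),(2,+),(2,-)$. Zero: $(1,+)(0,+)$ and $(2,+)(0,+)$.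

**Step 4.** The vectors $\bar A,\bar B$ with $s_a=1$: we compute how $\tau$ exchanges their lifts. Take $\theta_a=f_{c_1}f_{c_2}f_{u_1}f_{u_2}$. Then $\Phi_a(g_{u_1}\otimes g_{u_2})=\kappa f_{c_2}f_{u_1}f_{u_2}g_{u_2}$ and $\Phi_a(g_{u_2}\otimes g_{u_1})=-\kappa f_{c_1}f_{u_1}f_{u_2}g_{u_1}$, so
$$\tau(f_{c_2}f_{u_1}f_{u_2}g_{u_2})=-f_{c_1}f_{u_1}f_{u_2}g_{u_1}=f_{c_1}f_{u_1}g_{u_1}f_{u_2}.$$
Put $A_1=\tilde f_{c_2}\tilde f_{u_1}x_{u_2}y_{u_2}$ and $B_1=\tilde f_{c_1}x_{u_1}y_{u_1}\tilde f_{u_2}$, with reductions $\bar A$ and $\bar B$. By (3),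
$$\tau A_1=\frac{d_{c_1}d'_{u_1}}{d_{c_2}d'_{u_2}}B_1=\begin{cases}B_1&\text{full}\\-\varpi B_1&\text{partial}\\\varpi^{-1}B_1&\text{partial}'.\end{cases} \tag{12}$$

**Step 5.** The same with $s_a=2$. Let $y=g_{u_1}g_{u_2}$ and $z=g_{u_2}g_{c_2}$. Then $\iota_y\theta_a=\iota_{g_{u_1}}(-\kappa f_{c_1}f_{u_1}f_{u_2})=-\kappa^2f_{u_1}f_{u_2}$ and $\iota_z\theta_a=\iota_{g_{u_2}}(-\kappa f_{c_1}f_{c_2}f_{u_1})=\kappa^2f_{c_1}f_{u_1}$. So $\tau(f_{u_1}f_{u_2}g_{u_2}g_{c_2})=-f_{c_1}f_{u_1}g_{u_1}g_{u_2}$. Put $A_2=\tilde f_{u_1}x_{u_2}y_{u_2}\tilde g_{c_2}$ and $B_2=\tilde f_{c_1}x_{u_1}y_{u_1}\tilde g_{u_2}$. Their reductions are $-\bar A$ (move $x_{c_2}$ past three vectors) and $\bar B$. By (3),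
$$\tau A_2=-\frac{d_{c_1}d'_{u_1}}{d_{u_2}d'_{c_2}}B_2=\begin{cases}B_2&\text{full}\\\varpi B_2&\text{partial}\\-\varpi^{-1}B_2&\text{partial}'.\end{cases} \tag{13}$$

**Step 6.** We assemble eigenvectors. Full: $B_1-A_1$ has eigenvalue $-$, $A_2+B_2$ has eigenvalue $+$, and both reduce to $\bar B-\bar A$. Partial: $A_1+\varepsilon\tau A_1=A_1-\varepsilon\varpi B_1$ and $A_2+\varepsilon\varpi B_2$ have eigenvalue $\varepsilon$ and reduce to $\bar A$ and $-\bar A$. Partial′: $\tau B_1=\varpi A_1$ and $\tau B_2=-\varpi A_2$, so $B_1+\varepsilon\varpi A_1$ and $B_2-\varepsilon\varpi A_2$ have eigenvalue $\varepsilon$ and both reduce to $\bar B$. $\square$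

## 6. A linear relation among Plücker coordinates on the generic fiber

For a point outside $M_I^{\mathrm{loc}}$ we need an equation that holds on $M_I^{\mathrm{loc}}$. It is the Pfaffian condition of Section 4, written as a linear form in Plücker coordinates so that it makes sense for all signatures. For an ordered set $K$ with $2h$ elements and $J\subset K$, $|J|=h$, $J'=K\setminus J$, let $\epsilon(J,J')$ be the sign of the shuffle: $\xi_J\xi_{J'}=\epsilon(J,J')\xi_K$.

**Lemma 8.** For a matrix $D=(D_{ac})_{a,c\in K}$ over a commutative ring,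
$$\sum_J\epsilon(J,J')\det(D_{J,J'})=(-1)^{h(h-1)/2}\,\mathrm{Pf}(D-D^t).$$

*Proof.* It suffices to treat indeterminates over $\mathbb Z$. Let $\beta=\sum D_{ac}\xi_a\xi_c=\sum_{a<c}(D_{ac}-D_{ca})\xi_a\xi_c$. Then $\beta^h=h!\,\mathrm{Pf}(D-D^t)\xi_K$. On the other hand $\beta^h=\sum D_{a_1c_1}\cdots D_{a_hc_h}\,\xi_{a_1}\xi_{c_1}\cdots\xi_{a_h}\xi_{c_h}$, and moving the $\xi_{a_\nu}$ to the left costs $(-1)^{0+1+\dots+(h-1)}$. For fixed $J=\{a_1,\dots,a_h\}$, the sum over orderings of $J$ and $J'$ is $h!\det(D_{J,J'})\,\xi_J\xi_{J'}$. So $\beta^h=(-1)^{h(h-1)/2}h!\sum_J\epsilon(J,J')\det(D_{J,J'})\,\xi_K$. Divide by $h!$. $\square$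

**Lemma 9.** Let $i\le n/2$, let $N\subset[n]$ be $*$-stable, and let $K\subset N\cap\{n-i+1,\dots,n\}$ with $|K|=2h$. Let $\Omega\supset F$ be an algebraically closed field and $V_N=\langle e_c,\Pi e_c\rangle_{c\in N}\otimes\Omega$. Let $\mathcal F\subset V_N$ be $\Pi$-stable, isotropic for $(\,,)$, of dimension $|N|$, with $\dim\mathcal F_+=s'$ and $2\lfloor s'/2\rfloor<2h$. Suppose $\mathcal F$ has a basis $v_b=x_b+\sum_{a\in N}X_{ab}y_a$ ($b\in N$), with $x,y$ taken for $\Lambda_i$. Then
$$P:=\sum_J\epsilon(J,J')\det(X_{a,b^*})_{a\in J,\,b\in J'}=0. \tag{14}$$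

*Proof.*

**Step 1.** We find the column space of $X+\varpi$. Since $x=(\tilde g+\tilde f)/2$ and $y=(\tilde g-\tilde f)/2\varpi$, the $V_+$-part of $v_b$ is $(2\varpi)^{-1}\sum_a(X+\varpi)_{ab}\tilde g_a$ and its $V_-$-part is $(2\varpi)^{-1}\sum_a(\varpi-X)_{ab}\tilde f_a$. As $\mathcal F=\mathcal F_-\oplus\mathcal F_+$, the column space of $X+\varpi$ is $\mathcal F_+$ in $\tilde g$-coordinates, and $X+\varpi$ has rank $s'$.

**Step 2.** We find the row space through the kernel. If $(X+\varpi)z=0$, then $\sum z_bv_b$ has no $V_+$-part, and its $V_-$-part is $\sum_az_a\tilde f_a$, because $(\varpi-X)z=2\varpi z$. So $\sum z_a\tilde f_a\in\mathcal F_-$. Both spaces have dimension $|N|-s'$, so $\ker(X+\varpi)=\{z:\sum z_a\tilde f_a\in\mathcal F_-\}$. Let $\sum_aU_{al}g_a$, $l=1,\dots,s'$, be a basis of $\mathcal F_+$. As $\mathcal F$ is Lagrangian in $V_N$, $\mathcal F_-$ is the orthogonal of $\mathcal F_+$ in $V_{N,-}$. By (2) and $\tilde f_a=d_a^{-1}f_a$, we have $z\in\ker(X+\varpi)$ if and only if $\sum_ad_a^{-1}z_aU_{a^*l}=0$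 for all $l$. So the row space is spanned by the rows $(d_a^{-1}U_{a^*l})_a$. The column space is spanned by the columns $(d'_aU_{al})_a$.

**Step 3.** We factor and restrict to $K$. By Steps 1 and 2 there is an $s'\times s'$ matrix $M$ with
$$(X+\varpi)_{a,c}=d'_ad_c^{-1}\sum_{l,l'}U_{al}M_{ll'}U_{c^*l'} .$$
For $a,b\in K$ we have $a>n-i\ge i\ge b^*$. So $a\ne b^*$, $d'_a=1$ and $d_{b^*}=-\varpi$. Hence $D=(X_{a,b^*})_{a,b\in K}=-\varpi^{-1}U_KMU_K^t$ and $D-D^t=-\varpi^{-1}U_K(M-M^t)U_K^t$. Its rank is at most $2\lfloor s'/2\rfloor<2h$, so its Pfaffian vanishes. Apply Lemma 8. $\square$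

## 7. The counterexample for $n=8$, signature $(6,2)$

Now $n=8$, $I=\{4\}$. The form $P$ is quadratic in $X$, so at $X=0$ a tangent vector, that is a point over $k[\sigma]/(\sigma^2)$ with $X\equiv0$ modulo $\sigma$, always has $P=0$. We need two independent nilpotents, one per block. Squares of each are set to $0$, because Lemma 7 controls exactly the terms linear in each block. Let $R=k[\sigma_1,\sigma_2]/(\sigma_1^2,\sigma_2^2)$ and in $\Lambda_4\otimes R$
$$\mathcal F=\langle x_1+\sigma_1y_6,\ x_2+\sigma_2y_5,\ x_3-\sigma_1y_8,\ x_4-\sigma_2y_7,\ x_5,x_6,x_7,x_8\rangle. \tag{15}$$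

*Proof of Theorem A.*

**Step 1.** We check that $\mathcal F$ is a point of $M_I^{\mathrm{naive}}(R)$. By Section 2 it is enough to look at $\mathcal F_4=\mathcal F$. It is a direct summand of rank $8$. Over $R$, $\Pi y_c=x_c$ and $\Pi x_c=0$, so $\Pi\mathcal F\subset\langle x_5,\dots,x_8\rangle\subset\mathcal F$ and $\Pi$ kills $\langle x_5,\dots,x_8\rangle$. So $\mathcal F$ is $\Pi$-stable and $\operatorname{char}(\Pi\mid\mathcal F)=T^8$, which is (iv) because $\pi=0$ in $R$. For isotropy use (6). The nonzero entries of $X$ are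
$$X_{61}=\sigma_1,\quad X_{83}=-\sigma_1,\quad X_{52}=\sigma_2,\quad X_{74}=-\sigma_2,$$
all with row $>4$ and column $\le4$. So $(v_b,v_d)$ can be nonzero only for $b,d\le4$, where it is $X_{b^*d}+X_{d^*b}$. It vanishes because $X_{61}+X_{83}=0$ (the case $\{b,d\}=\{1,3\}$), $X_{52}+X_{74}=0$ (the case $\{2,4\}$), and all other entries are $0$. An isotropic direct summand of rank $8$ equals its orthogonal.

**Step 2.** We check the spin condition with two blocks. Take $(c_1,c_2,u_1,u_2)=(1,3,8,6)$ and $(2,4,7,5)$, both full for $j=4$. For the first block, since $\sigma_1^2=0$,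
$$(x_1+\sigma_1y_6)(x_3-\sigma_1y_8)x_8x_6=v_0+\sigma_1(y_6x_3x_8x_6-x_1y_8x_8x_6)=v_0+\sigma_1(\bar B-\bar A).$$
Here $y_6x_3x_8x_6=-x_3x_8x_6y_6=-\bar A$ and $-x_1y_8x_8x_6=x_1x_8y_8x_6=\bar B$. The second block gives $v_0'+\sigma_2(\bar B'-\bar A')$ in the same way. So $\bigwedge^8\mathcal F$ is spanned by
$$\pm\big(v_0+\sigma_1(\bar B-\bar A)\big)\wedge\big(v_0'+\sigma_2(\bar B'-\bar A')\big).$$
By Lemma 7(c) the four vectors $v_0,\ \bar B-\bar A,\ v_0',\ \bar B'-\bar A'$ are $(1,-)$-good. By Lemma 6, with total $s=2$ and sign $(-)(-)=+$, all four products lie in the image of $L_4\otimes k$. So the line lies in the image of $L_4\otimes R$, and $\mathcal F\in M_I(R)$.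

**Step 3.** We show that the point is not in $M_I^{\mathrm{loc}}$, by evaluating $P$. Let $\mathcal U\subset M_I^{\mathrm{naive}}$ be the open set where the coefficient of $x_1\wedge\dots\wedge x_8$ is invertible, with regular functions $X_{ab}$ as in Section 4. Take $i=4$, $N=[8]$, $K=\{5,6,7,8\}$, $h=2$. By Lemma 9 with $s'=2$, $P$ vanishes at all geometric points of the generic fiber of $\mathcal U$. This fiber is reduced, so $P=0$ on it, hence also on its closure $M_I^{\mathrm{loc}}\cap\mathcal U$. At our $R$-point $D=(X_{a,b^*})$ has $D_{68}=\sigma_1=-D_{86}$, $D_{57}=\sigma_2=-D_{75}$, and other entries $0$. By Lemma 8,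
$$P=-\mathrm{Pf}(2D)=-4\,(D_{56}D_{78}-D_{57}D_{68}+D_{58}D_{67})=4\sigma_1\sigma_2\ne0\quad\text{in }R,$$
since $p$ is odd. So the point lies in $M_I(R)$ but not in $M_I^{\mathrm{loc}}(R)$, and $M_I\ne M_I^{\mathrm{loc}}$. $\blacksquare$

This disproves the conjecture.

## 8. Failure for all signatures with $\min(r,s)\ge2$ and $\max I$ large enough

For larger $s$ the relation on the generic fiber involves Pfaffians of size $2h$ with $2h>s$, so we use $h$ blocks of four indices. For several lattices in the chain, the nilpotent entries must switch on and off with $j$; this is where the partial cases of Lemma 7 enter.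

*Proof of Theorem B.*

**Step 1.** We reduce to $s\le r$. Suppose $r\neq s$, so $E=F$. Let $\gamma$ be the nontrivial automorphism of $F/F_0$ acting on the scalar factor of $V\otimes_{F_0}F$. It exchanges $V_\pm$ and preserves the lattices, and $\gamma(\omega)=(-1)^n\omega$ since $\gamma(\lambda)=(-1)^n\lambda$. Applying $\gamma$ to $a\wedge b=(*a,b)\omega$ gives $*\gamma=(-1)^n\gamma*$. So $\gamma$ carries $W^{r,s}_{(-1)^s}$ to $W^{s,r}_{(-1)^{n+s}}=W^{s,r}_{(-1)^r}$, and it carries $(T+\pi)^r(T-\pi)^s$ to $(T-\pi)^r(T+\pi)^s$. Base change along $\gamma$ therefore identifies all objects for $(r,s)$ with those for $(s,r)$. From now on $2\le t=s\le r$. Note that $2\le h\le s\le2h$ and $2\lfloor s/2\rfloor=2h-2$.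

**Step 2.** We construct the family. Let $q=i-2h\ge0$. For $a=1,\dots,h$ put
$$c_1^a=q+a,\qquad c_2^a=q+h+a,\qquad u_\nu^a=(c_\nu^a)^* .$$
The $c$'s fill $\{q+1,\dots,i\}$, and $c_1^a<c_2^a<u_2^a<u_1^a$; every $u$ is at least $n+1-i>i$. Let $R=k[\sigma_1,\dots,\sigma_h]/(\sigma_1^2,\dots,\sigma_h^2)$. For $0\le j\le n$ let $X_j$ be the matrix whose only possibly nonzero entries are
$$(X_j)_{u_2^a,c_1^a}=\sigma_a\ \text{ if }c_1^a\le j<u_2^a,\qquad (X_j)_{u_1^a,c_2^a}=-\sigma_a\ \text{ if }c_2^a\le j<u_1^a. \tag{16}$$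
Case A (not both $n=2i$ and $s$ odd): $\mathcal F_j=\langle v_b=x_b+\sum_a(X_j)_{ab}y_a\rangle_{1\le b\le n}\subset\Lambda_j\otimes R$.

Case B ($n=2i$ and $s$ odd, so $i\ge2h+1$ and $q\ge1$): $\mathcal F_j=\langle x_1,y_1\rangle\oplus\langle v_b\rangle_{2\le b\le n-1}$.

Extend to all $j\in\mathbb Z$ by $\mathcal F_{j-n}=\Pi\mathcal F_j$, meaning transport of structure. This is consistent because $X_0=X_n=0$. We check the naive conditions for all $j\in\mathbb Z$ and then restrict to $\pm I+n\mathbb Z$. Condition (ii) holds by construction.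

**Step 3.** We check $\Pi$-stability and (iv). $\mathcal F_j$ is a direct summand of rank $n$. Over $R$, $\Pi v_b=\sum_a(X_j)_{ab}x_a$, where only rows $a=u$ occur. Columns indexed by $u$'s vanish, so $x_u=v_u\in\mathcal F_j$. (In Case B, $2\le u\le n-1$ because $c\ge q+1\ge2$.) In Case B also $\Pi y_1=x_1$ and $\Pi x_1=0$. So $\mathcal F_j$ is $\Pi$-stable, and in the given basis, suitably ordered, $\Pi$ is strictly triangular. Its characteristic polynomial is $T^n$, which is (iv).

**Step 4.** We check (i). By transport of structure and composition it suffices to treat $\Lambda_j\to\Lambda_{j+1}$ with $0\le j<n$. Put $d=j+1$. The two bases differ only at index $d$: $y_d=e_d$ in $\Lambda_j$ is $x_d$ of $\Lambda_{j+1}$, and $x_d$ of $\Lambda_j$ is $\pi_0y_d$ of $\Lambda_{j+1}$. So over $R$ the map sends $y_d\mapsto x_d$, $x_d\mapsto0$, and other $x_c,y_c$ to $x_c,y_c$.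

Column $d$ of $X_j$ vanishes, because an entry in column $c$ requires $c\le j$. So $v_d=x_d\mapsto0$, if $v_d$ is one of the basis vectors. For $b\neq d$ we have $b\le j$ if and only if $b\le j+1$. So column $b$ of $X_j$ and of $X_{j+1}$ agree and have zero entry in row $d$, unless $d=u$ and the entry $(d,b)$ is present in $X_j$ and absent in $X_{j+1}$. In the first situation $v_b\mapsto v_b$. In the second, $v_b=x_b\pm\sigma y_d\mapsto x_b\pm\sigma x_d$; here $x_b\in\mathcal F_{j+1}$ because column $b$ of $X_{j+1}$ is zero, and $x_d=x_u\in\mathcal F_{j+1}$. In Case B, $\langle x_1,y_1\rangle$ maps into $\langle x_1,y_1\rangle$.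

**Step 5.** We check (iii). By $\langle\Pi x,\Pi^{-1}y\rangle=-\langle x,y\rangle$ we may take $0\le j\le n$, with $\mathcal F_{-j}=\Pi\mathcal F_{n-j}$. Let $y_b^-=\Pi\tilde e_b^{(n-j)}$ and $x_b^-=\Pi y_b^-$, a basis of $\Lambda_{-j}=\Pi\Lambda_{n-j}$. Since $b\le n-j$ if and only if $b^*>j$:

- if $b^*>j$, then $y_b^-=e_b$, $x_b^-=\Pi e_b$, and in $\Lambda_j$ we have $y_{b^*}=e_{b^*}$, $x_{b^*}=\Pi e_{b^*}$;
- if $b^*\le j$, then $y_b^-=\Pi e_b$, $x_b^-=\Pi^2e_b$, and $y_{b^*}=\Pi^{-1}e_{b^*}$, $x_{b^*}=e_{b^*}$.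

Using (1) we get $\langle y_b^-,x_{b^*}\rangle=\zeta_b$ and $\langle x_b^-,y_{b^*}\rangle=-\zeta_b$, all other products $0$, where $\zeta_b=\langle e_b,\Pi e_{b^*}\rangle=1$ if $b^*>j$ and $\zeta_b=\langle\Pi e_b,e_{b^*}\rangle=-1$ if $b^*\le j$. Hence
$$\langle v_b^-,v_d\rangle=-\zeta_b(X_j)_{b^*d}+\zeta_{d^*}(X_{n-j})_{d^*b}. \tag{17}$$
Take $(b^*,d)=(u_2,c_1)$, so $(d^*,b)=(u_1,c_2)$. The entry $(X_j)_{u_2c_1}=\sigma$ occurs if and only if $c_1\le j<u_2$. Since $j<u_2=n+1-c_2$ means $c_2\le n-j$, and $c_1\le j$ means $n-j<u_1$, this holds if and only if $c_2\le n-j<u_1$, that is, if and only if $(X_{n-j})_{u_1c_2}=-\sigma$ occurs. Then $\zeta_b=1$ because $u_2>j$, $\zeta_{d^*}=-1$ because $c_1\le j$, and (17) is $-\sigma+\sigma=0$.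

Take $(b^*,d)=(u_1,c_2)$, so $(d^*,b)=(u_2,c_1)$. The entry $(X_j)_{u_1c_2}=-\sigma$ occurs if and only if $c_2\le j<u_1$, if and only if $c_1\le n-j<u_2$, if and only if $(X_{n-j})_{u_2c_1}=\sigma$ occurs. Again $\zeta_b=1$ and $\zeta_{d^*}=-1$, and (17) is $\sigma-\sigma=0$.

For all other $(b,d)$ both terms of (17) vanish. In Case B, index $1$ pairs only with index $n$, which does not occur. So $\mathcal F_{-j}\subset\mathcal F_j^\perp$, and as both are direct summands of rank $n$, they are equal.

**Step 6.** We compute the block vectors for the spin condition. Let $j\in I\cup(n-I)$, so $j=j_0$ or $j=n-j_0$ with $0\le j_0\le i$. The blocks are the $h$ quadruples, the remaining pairs, and $\{(n+1)/2\}$ if $n$ is odd. For $c\le i$ the pair $\{c,c^*\}$ is split for $j$ if and only if $c\le j_0$: for $j=j_0$ because $j_0\le i<c^*$; for $j=n-j_0$ because $c\le i\le n-j_0$ and $n-j_0<c^*$ means $c\le j_0$. The quadruple $a$ is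

- full if $c_2^a\le j_0$: both entries in (16) are present, and the block vector is $v_0+\sigma_a(\bar B-\bar A)$;
- if $c_1^a\le j_0<c_2^a$: partial for $j=j_0$, where only the first entry is present and the block vector is $v_0-\sigma_a\bar A$; or partial′ for $j=n-j_0$ (then $u_2^a\le j<u_1^a$), where only the second entry is present and the block vector is $v_0+\sigma_a\bar B$;
- zero if $j_0<c_1^a$: no entry is present, and the block vector is $v_0$.

Here we used $\sigma_a^2=0$, $y_{u_2}x_{c_2}x_{u_1}x_{u_2}=-\bar A$ and $-x_{c_1}y_{u_1}x_{u_1}x_{u_2}=\bar B$. If $j=j_0=n-j_0$, then $j_0=n/2=i$, and the middle case does not occur because $c_2^a\le i$. Up to sign, $\bigwedge^n\mathcal F_j$ is spanned by the product of these block vectors with $\bigwedge x_c$ over the remaining indices, where $x_1y_1$ replaces $x_1x_n$ in Case B.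

**Step 7.** We choose $(s_a,\varepsilon_a)$ on the blocks, allowed for all terms of each block vector, with $\sum s_a=s$ and $\prod\varepsilon_a=+$; by Lemmas 6 and 7 this proves the spin condition. By Lemma 7, each quadruple admits $s_a=1$ and $s_a=2$, with sign forced to be $(-1)^{s_a}$ if full, free if partial or partial′, and $+$ if zero. Remaining pairs and the singleton admit $(0,+)$.

If $j_0=i$, all quadruples are full. If $j_0\le q$, all are zero. If $q<j_0<i$, at least one is partial or partial′: $a=j_0-q$ if $j_0\le q+h$ (then $c_1^a=j_0$ and $c_2^a=j_0+h$), and $a=h$ otherwise (then $c_1^h=q+h\le j_0<i=c_2^h$).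

- Case A, with $s$ even or $j_0<i$: choose $s_a\in\{1,2\}$ on quadruples with sum $s$, possible as $h\le s\le2h$, and $(0,+)$ elsewhere. If $j_0=i$ then $s$ is even and the total sign is $(-1)^s=+$. If $q<j_0<i$ the sign can be adjusted to $+$. If $j_0\le q$ it is $+$.
- Case A, with $s$ odd and $j_0=i$: then $n>2i$, so $\{i+1,\dots,n-i\}$ is nonempty and contains a pair $\{c,c^*\}$ with $i<c<c^*$, nonsplit for $j\in\{i,n-i\}$, or the singleton. Give it $(1,+)$. Give the quadruples $s_a\in\{1,2\}$ with sum $s-1=2h-2$, which lies in $[h,2h]$ since $h\ge2$; their sign is $(-1)^{s-1}=+$.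
- Case B: the pair $\{1,n\}$ carries $x_1y_1$, which is $(1,+)$-good. Give the quadruples $s_a\in\{1,2\}$ with sum $s-1=2h-2$. The sign is $+$ if $j_0=i$ or $j_0\le q$, and adjustable otherwise.

All other blocks receive $(0,+)$. So our family is a point of $M_I(R)$.

**Step 8.** We show that it is not in $M_I^{\mathrm{loc}}$. Let $K=\{u_1^a,u_2^a\}_a\subset\{n-i+1,\dots,n\}$, so $|K|=2h$.

Case A. Let $\mathcal U$ be the open set where the coefficient of $x_1\wedge\dots\wedge x_n$ in $\bigwedge^n\mathcal F_i$ is invertible. By Lemma 9 with $N=[n]$, $s'=s$ and $2\lfloor s/2\rfloor=2h-2$, $P$ vanishes at the geometric points of the generic fiber of $\mathcal U$. That fiber is reduced, so $P=0$ on $M_I^{\mathrm{loc}}\cap\mathcal U$.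

Case B. Let $\mathcal U$ be the open set where the coefficient of $x_1\wedge y_1\wedge x_2\wedge\dots\wedge x_{n-1}$ in $\bigwedge^n\mathcal F_i$ is invertible. There $\mathcal F_i$ contains unique elements $v_b$, $2\le b\le n-1$, with $v_b\equiv x_b+\sum_{2\le a\le n-1}X_{ab}y_a$ modulo $\langle x_n,y_n\rangle$ and zero $x_1,y_1$-coordinates, and the $X_{ab}$ are regular on $\mathcal U$. At a geometric point of the generic fiber let $H=\{e_n,\Pi e_n\}^\perp$, the space where the $x_1,y_1$-coordinates vanish. On $\mathcal U$ the map from $\mathcal F$ to the quotient of the ambient space by $H$ is surjective, and it respects $\pm$-parts; the quotient has a $+$-part and a $-$-part of dimension $1$ each. So $\mathcal F\cap H$ has dimension $n-2$, basis $(v_b)$, and $+$-part of dimension $s-1$. It maps injectively to $H/\langle e_n,\Pi e_n\rangle\cong V_N$ with $N=\{2,\dots,n-1\}$, because the vectors $x_b+\sum X_{ab}y_a$ are independent. As $\langle e_n,\Pi e_n\rangle=H^\perp$, the image $\mathcal F'$ is isotropic;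 it is $\Pi$-stable of dimension $n-2=|N|$, with basis $x_b+\sum X_{ab}y_a$ and $\dim\mathcal F'_+=s-1=2h-2$. Since $q\ge1$, $K\subset N$. Lemma 9 applies, and by reducedness $P=0$ on $M_I^{\mathrm{loc}}\cap\mathcal U$.

In both cases our $R$-point lies in $\mathcal U$. At $j=i$ all entries of (16) are present, so $D_{u_2^a,u_1^a}=X_{u_2^a,c_1^a}=\sigma_a$, $D_{u_1^a,u_2^a}=X_{u_1^a,c_2^a}=-\sigma_a$, and other entries of $D$ are zero. By Lemma 8, $P=\pm\mathrm{Pf}(2D)=\pm2^h\sigma_1\cdots\sigma_h\ne0$ in $R$. Hence $M_I\ne M_I^{\mathrm{loc}}$. $\blacksquare$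

## 9. Signature $(n-2,2)$ at $\Lambda_m$: flatness exactly for $n\le6$, and a repaired condition

Let $n=2m$, $I=\{m\}$, $(r,s)=(n-2,2)$. For $m\ge4$, non-flatness is Theorem B with $t=2$, $h=2$, $i=m$, $t$ even. Lemmas 4 and 5 describe the chart $\mathcal U$. What is missing is the scheme $M'$ on the chart, and a proof that translates of the chart suffice.

*Proof of Theorem C.*

**Step 1.** We check that $\mathbb S$ and $M'$ are well defined and that $M'$ contains the generic fiber. For $n=4$, where $E=F_0$, the set of $F$-points of the generic fiber (base changed to $F$) is Galois-stable, so the span of its lines descends and $\mathbb S$ exists. By Lemma 2 and the description of generic lines by $\Phi(y\otimes y)$, $\mathbb S\subset W^{r,s}_{(-1)^s}$, so $L'_m\subset L_m$. The lattice $L'_m$ is saturated, hence a direct summand, so the condition defining $M'$ is closed. It holds at the $F$-points, which are dense in the reduced generic fiber, so $M'$ contains the generic fiber. Being closed, $M'$ contains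 $M_I^{\mathrm{loc}}$. The same density shows that for every field $F'\supset F$, $\mathbb S\otimes_EF'$ is spanned by the lines of all $F'$-points. We now base change to $\breve{\mathcal O}$ as in Section 4.

**Step 2.** We show $M'\cap\mathcal U=Z$ for all $m$, by writing the $4\times4$ Pfaffians of $B$ as integral linear forms in Plücker coordinates. For $|K|=4$, Lemma 8 with $h=2$ applied to the alternating matrix $B_K$ gives $\sum_J\epsilon(J,J')\det B_{J,J'}=-\mathrm{Pf}(2B_K)=-4\,\mathrm{Pf}(B_K)$. Minors of $B=\mathbb J(X+\varpi)$ are, up to sign, minors of $X+\varpi$, and by multilinear expansion they are $\breve{\mathcal O}$-linear combinations of minors of $X$, including the empty one. Since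
$$v_1\wedge\dots\wedge v_n=\sum_{|S|=|S'|}\pm\det(X_{S',S})\,y_{S'}\wedge x_{[n]\setminus S},$$
each minor of $X$ is up to sign a coordinate of $v_1\wedge\dots\wedge v_n$, i.e. a Plücker coordinate divided by the coefficient of $x_1\wedge\dots\wedge x_n$. So there is an integral linear form $\ell_K$ on $\bigwedge^n\Lambda_m\otimes\breve{\mathcal O}$ such that $-4\,\mathrm{Pf}(B_K)$ times that coefficient is $\ell_K(\bigwedge^n\mathcal F)$.

By Lemma 4, $\ell_K$ vanishes on the lines of the open subset $\mathcal U_{\breve F}$ of the generic fiber. This subset is nonempty by Lemma 4, hence dense, since the generic fiber is irreducible; the generic fiber is also reduced, so $\ell_K$ vanishes on the lines of all its points, hence on $\mathbb S\otimes\breve F$. So $\ell_K(L'_m)=0$, and $\mathrm{Pf}(B_K)=0$ on $M'\cap\mathcal U$, as $4$ and the coefficient are invertible. Also $\operatorname{tr}Y=4\varpi$ by (10). Thus $M'\cap\mathcal U\subset Z=M_I^{\mathrm{loc}}\cap\mathcal U\subset M'\cap\mathcal U$.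

It remains to treat special points outside $\mathcal U$. Let $\mathcal F\subset\bar\Lambda=\Lambda_m\otimes\bar k$ be a $\bar k$-point of $M_I$. Put $\mathcal Y=\langle y_c\rangle$, $\mathcal F_0=\Pi\mathcal Y=\langle x_c\rangle$ and $\rho=\dim\mathcal F/(\mathcal F\cap\mathcal F_0)$.

**Step 3.** We use the spin condition to show that $\rho$ is even. The form $(\,,)$ is perfect on $\Lambda_m$. The lattice $\bigwedge^{2n}\Lambda_m$ is generated by $\pi_0^{-m}e_1\wedge\dots\wedge e_n\wedge\pi e_1\wedge\dots\wedge\pi e_n$, since $\pi^{-1}e_c=\pi_0^{-1}\pi e_c$ for the $m$ indices $c\le m$; and $\lambda=\pm\pi_0^{-m}$. So $\omega$ is a generator, and $*$ preserves $\bigwedge^n\Lambda_m\otimes\breve{\mathcal O}$. As $s=2$, $L_m$ lies in the $+1$-eigenspace of $*$. Hence $\bigwedge^n\mathcal F$ lies in the $+1$-eigenspace of the reduction $\bar*$. So does $\bigwedge^n\mathcal F_0$: by Lemma 7(b) and Lemma 6, with $(2,+)$ on one pair and $(0,+)$ on the others, $x_1\wedge\dots\wedge x_n$ lies in the image of $L_m\otimes\bar k$.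

Both $\mathcal F$ and $\mathcal F_0$ are Lagrangian. There is a hyperbolic basis $p_a,q_a$ of $\bar\Lambda$ with $\mathcal F_0=\langle p_1,\dots,p_n\rangle$ and $\mathcal F=\langle p_1,\dots,p_{n-\rho},q_{n-\rho+1},\dots,q_n\rangle$. To get it, take a basis of $\mathcal F\cap\mathcal F_0$ and extend it to $\mathcal F_0$. Since $(\mathcal F\cap\mathcal F_0)^\perp=\mathcal F+\mathcal F_0$, the quotients $\mathcal F/(\mathcal F\cap\mathcal F_0)$ and $\mathcal F_0/(\mathcal F\cap\mathcal F_0)$ are in duality, so dual vectors $q_a$, $a>n-\rho$, exist in $\mathcal F$. In the orthogonal complement of $\langle p_a,q_a\rangle_{a>n-\rho}$ choose a Lagrangian complement to $\langle p_1,\dots,p_{n-\rho}\rangle$. The isometry $g$ exchanging $p_a,q_a$ for $a>n-\rho$ has determinant $(-1)^\rho$ and maps $\mathcal F_0$ to $\mathcal F$. The computation of (8) works for $\bar*$, so $\bar*(ga)=\det(g)\,g(\bar*a)$ on $\bigwedge^n\bar\Lambda$. Applied to a generator of $\bigwedge^n\mathcal F_0$ it gives $(-1)^\rho=1$ in $\bar k$,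 and $p$ is odd.

**Step 4.** We move $\mathcal F$ into $\mathcal U$ by a unipotent isometry of $\bar\Lambda$. On $\mathcal Y$ the form $\langle\!\langle y,y'\rangle\!\rangle=(y,\Pi y')$ is alternating by (1) and nondegenerate by (5). Let $G\subset\mathcal Y$ correspond to the image of $\mathcal F$ in $\bar\Lambda/\Pi\bar\Lambda\cong\mathcal Y$, so $\dim G=\rho$. Then $\mathcal F\cap\mathcal F_0=(\mathcal F+\mathcal F_0)^\perp=(G+\mathcal F_0)^\perp=\Pi(G^\perp)$, where $G^\perp$ is taken for $\langle\!\langle\,,\rangle\!\rangle$. So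
$$\mathcal F=\{y+\Pi\psi(y)+\Pi z:\ y\in G,\ z\in G^\perp\}$$
for some linear $\psi:G\to\mathcal Y$. As $\mathcal Y$ and $\Pi\mathcal Y$ are isotropic, isotropy of $\mathcal F$ says that $\beta(y,y')=(y,\Pi\psi(y'))$ satisfies $\beta(y,y')+\beta(y',y)=0$, i.e. $\beta$ is alternating on $G$.

Let $\eta\in\mathrm{End}(\mathcal Y)$ with $\langle\!\langle\cdot,\eta\,\cdot\rangle\!\rangle$ alternating, extended $\Pi$-linearly to $\bar\Lambda$. Since $\Pi^2=0$, $1+\Pi\eta$ sends $y+\Pi\psi(y)+\Pi z$ to $y+\Pi(\psi(y)+\eta(y))+\Pi z$. So it replaces $\psi$ by $\psi+\eta|_G$ and $\beta$ by $\beta+\langle\!\langle\cdot,\eta\,\cdot\rangle\!\rangle|_G$. Every alternating form on $G$ extends to $\mathcal Y$, and every alternating form on $\mathcal Y$ is $\langle\!\langle\cdot,\eta\,\cdot\rangle\!\rangle$ for some such $\eta$. Since $\rho$ is even, $G$ carries a nondegenerate alternating form; so we can choose $\eta$ such that the new $\beta$, with new $\psi$, is nondegenerate. Then $(1+\Pi\eta)\mathcal F\cap\mathcal Y=0$: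 if $\psi(y)+z=0$ with $z\in G^\perp$, then $\beta(\cdot,y)=-\langle\!\langle\cdot,z\rangle\!\rangle|_G=0$, so $y=0$ and then $z=0$. Hence the projection of $(1+\Pi\eta)\mathcal F$ to $\langle x_1,\dots,x_n\rangle$ along $\mathcal Y$ is an isomorphism, that is, $(1+\Pi\eta)\mathcal F\in\mathcal U$.

**Step 5.** We lift $1+\Pi\eta$ to an integral isometry, so that it acts on all our schemes. By (5), $\langle\!\langle y_b,\eta y_d\rangle\!\rangle=\mathrm{sgn}_{b^*}\eta_{b^*d}=-(\mathbb J\eta)_{bd}$, so $\mathbb J\eta$ is alternating. Lift $\eta$ to a matrix $\hat\eta$ over $\breve{\mathcal O}$ with $\mathbb J\hat\eta$ alternating, acting on $\Lambda_m\otimes\breve{\mathcal O}$ by $y_b\mapsto\sum_a\hat\eta_{ab}y_a$ and $x_b\mapsto\sum_a\hat\eta_{ab}x_a$. It commutes with $\Pi$. It is self-adjoint for $(\,,)$, because $(\hat\eta y_b,x_d)=\mathrm{sgn}_d\hat\eta_{d^*b}=(\mathbb J\hat\eta)_{db}$ and $(y_b,\hat\eta x_d)=\mathrm{sgn}_{b^*}\hat\eta_{b^*d}=-(\mathbb J\hat\eta)_{bd}=(\mathbb J\hat\eta)_{db}$. So $\Pi\hat\eta$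 is skew-adjoint. Put
$$g=(1+\tfrac12\Pi\hat\eta)(1-\tfrac12\Pi\hat\eta)^{-1}. \tag{18}$$
The inverse is integral, because $(1-\frac12\Pi\hat\eta)(1+\frac12\Pi\hat\eta)=1-\frac14\pi_0\hat\eta^2$ is invertible. The factors $1\pm\frac12\Pi\hat\eta$ commute and are adjoint to each other, so $g$ is an isometry and $\det g=1$. It is $\Pi$-linear. Modulo $\varpi$ we have $(\Pi\hat\eta)^2=\pi_0\hat\eta^2\equiv0$, so $g$ reduces to $(1+\frac12\Pi\eta)^2=1+\Pi\eta$.

Being a $\Pi$-linear isometry of $\Lambda_m\otimes\breve{\mathcal O}$, $g$ acts on $M_I^{\mathrm{naive}}$ and on $M_I^{\mathrm{loc}}$. It preserves $V_\pm$, commutes with $*$ by (8), and preserves the lattice, so it preserves $L_m$ and acts on $M_I$. It permutes the points of the generic fiber over $\breve F$, whose lines span $\mathbb S\otimes\breve F$, so it preserves $L'_m\otimes\breve{\mathcal O}$ and acts on $M'$.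

**Step 6.** We conclude. By Steps 3–5 every $\bar k$-point of $M_I$ lies in some $g^{-1}\mathcal U$. So these open sets together with the generic fiber cover $M_I$, and also $M'\subset M_I$. On each $g^{-1}\mathcal U$ we have $M'=M_I^{\mathrm{loc}}$ by Step 2 translated by $g$, and, if $m\le3$, also $M_I=M_I^{\mathrm{loc}}$ by Lemma 5 translated by $g$. The generic fibers agree. So $M'=M_I^{\mathrm{loc}}$ for all $m\ge2$, and $M_I=M_I^{\mathrm{loc}}$ for $m\le3$, that is for $n\le6$. Together with Theorem B for $m\ge4$ this proves both parts. $\blacksquare$
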